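\title{Principal distributions of isoparametric hypersurfaces of OT--FKM type}

\begin{abstract}
An isoparametric hypersurface $M$ of OT--FKM type, defined by a symmetric Clifford system $P_0,\dots,P_m$ on $\mathbb R^{2l}$, has four principal distributions $\mathcal D_1,\dots,\mathcal D_4$ of ranks $m$, $l-m-1$, $m$, $l-m-1$. We show that $\mathcal D_2$ and $\mathcal D_4$ need not be isomorphic as vector bundles, and we determine when they are: exactly if $m$ is odd, or $(m,l)\in\{(2,4),(2,6),(2,8),(6,8)\}$, or $(m,l)=(4,8)$ and $\operatorname{tr}(P_0\cdots P_4)=0$. They are stably isomorphic exactly if $m\not\equiv0 \bmod 4$ or $\operatorname{tr}(P_0\cdots P_m)=0$. The stable obstruction is a characteristic class. The unstable one is a clutching class over a product of two spheres whose order does not divide $2$.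
\end{abstract}

\section{Introduction}

A \emph{symmetric Clifford system} on $\mathbb R^{2l}$ is a family $P_0,\dots,P_m$ ($m\ge1$) of symmetric real $2l\times2l$ matrices with $P_iP_j+P_jP_i=2\delta_{ij}I$. Throughout we assume
\[
q:=l-m-1\ \ge\ 1 .
\]
The OT--FKM (Ozeki--Takeuchi, Ferus--Karcher--M\"unzner) polynomial of the system is
\[
F(x)=|x|^4-2\sum_{i=0}^m\langle P_ix,x\rangle^2 ,
\]
and an \emph{isoparametric hypersurface of OT--FKM type} is a level set $M=\{x\in S^{2l-1}:F(x)=c\}$ of the unit sphere with $-1<c<1$. By M\"unzner's theory, $M$ has four distinct constant principal curvatures $\lambda_k=\cot(\theta_1+\frac{k-1}4\pi)$, $k=1,\dots,4$, with $\theta_1\in(0,\frac\pi4)$, and we orient the unit normal so that their multiplicities are $(m,q,m,q)$; Proposition~\ref{prop:reduction} verifies this directly. The \emph{principal distribution} $\mathcal D_k\subset TM$ is the eigenbundle of the shape operator for $\lambda_k$, so that $TM=\mathcal D_1\oplus\dots\oplus\mathcal D_4$.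

The distributions come in two pairs, $(\mathcal D_1,\mathcal D_3)$ and $(\mathcal D_2,\mathcal D_4)$, with equal ranks and $\lambda_k\lambda_{k+2}=-1$. Bundle isomorphisms within both pairs exist if and only if $M$ carries an almost complex structure $J$ with $J\mathcal D_1=\mathcal D_3$ and $J\mathcal D_2=\mathcal D_4$: given $\phi_k:\mathcal D_k\to\mathcal D_{k+2}$ for $k=1,2$, put $J=\phi_k$ on $\mathcal D_k$ and $J=-\phi_k^{-1}$ on $\mathcal D_{k+2}$. Qian, Tang and Yan showed that $\mathcal D_1\cong\mathcal D_3$ for every hypersurface of OT--FKM type, and for $m=1$ they constructed such almost complex structures, so that $\mathcal D_2\cong\mathcal D_4$ when $m=1$. The following question is posed in \cite{XYZ}.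
\begin{quote}
\emph{Is $\mathcal D_2\cong\mathcal D_4$, as real vector bundles over $M$, for every hypersurface of OT--FKM type with $m\ge2$?}
\end{quote}
One might expect a positive answer: besides the two results above, there is an involution of $M$ that pulls $\mathcal D_4$ back to $\mathcal D_2$, see \eqref{eq:mirror}. The answer is nevertheless negative. Call two bundles \emph{stably isomorphic} if they become isomorphic after adding a trivial bundle $\mathbb R^k$ to both.

\begin{theorem}\label{thm:counter}
For $m=4$, $l=4n$, $n\ge2$, there is a Clifford system on $\mathbb R^{8n}$ such that for every $c\in(-1,1)$ the bundles $\mathcal D_2$ and $\mathcal D_4$ are not even stably isomorphic. In particular, the answer to the question is negative.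
\end{theorem}

\begin{theorem}\label{thm:stable}
For a hypersurface of OT--FKM type the following are equivalent:
\begin{enumerate}
\item[(i)] $\mathcal D_2$ and $\mathcal D_4$ are stably isomorphic;
\item[(ii)] $\mathcal D_2\oplus\mathbb R^{m+1}\cong\mathcal D_4\oplus\mathbb R^{m+1}$;
\item[(iii)] $m\not\equiv0\bmod4$, or $\operatorname{tr}(P_0P_1\cdots P_m)=0$.
\end{enumerate}
\end{theorem}

\begin{theorem}\label{thm:main}
For a hypersurface of OT--FKM type, $\mathcal D_2\cong\mathcal D_4$ if and only if one of the following holds: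
\begin{itemize}
\item $m$ is odd;
\item $(m,l)\in\{(2,4),(2,6),(2,8),(6,8)\}$;
\item $(m,l)=(4,8)$ and $\operatorname{tr}(P_0\cdots P_4)=0$.
\end{itemize}
\end{theorem}

The level $c$ plays no role. Indeed $M\cong M_+\times S^m$ for a manifold $M_+$ independent of $c$, and $\mathcal D_2,\mathcal D_4$ become bundles $V_+,V_-$ that are exchanged by the antipodal map of $S^m$ (Section~\ref{sec:reduction}). For odd $m$ this map is homotopic to the identity. For even $m$ it is homotopic to a reflection, and the question becomes whether $V_-$ is isomorphic to its mirror image. A reflection changes the sign of any invariant obtained by clutching along the equator of $S^m$, so an obstruction is such an invariant that is not killed by $2$. The stable one lies in $\widetilde{KO}(S^m)$ (Section~\ref{sec:stable}). When it vanishes and $l\le8$, explicit isomorphisms exist (Section~\ref{sec:positive}). For larger $l$ we restrict to a product of two spheres, where the clutching class has a component in an unstable group $\pi_p(SO(n))$ (Section~\ref{sec:clutching}). A lemma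 on these groups (Section~\ref{sec:homotopy}) shows that this component is not killed by $2$ (Sections~\ref{sec:four} and~\ref{sec:two}).

All bundles carry Euclidean metrics; by polar decomposition, isomorphisms may be taken orthogonal.

\section{Reduction to bundles over $M_+\times S^m$}\label{sec:reduction}

We identify $Q\in\mathbb R^{m+1}$ with the matrix $\sum Q_iP_i$. Then $QQ'+Q'Q=2\langle Q,Q'\rangle I$, so $\langle Qy,Q'y\rangle=\langle Q,Q'\rangle|y|^2$, and orthogonal $Q,Q'$ anticommute and have skew product. For $P$ in the unit sphere $S^m\subset\mathbb R^{m+1}$ we have $P^2=I$. Let $E_\pm(P)$ be the $\pm1$ eigenspaces and $y_\pm=\frac12(1\pm P)y$ the components of $y$. A unit $Q\perp P$ exchanges $E_+(P)$ and $E_-(P)$, so both have dimension $l$, and $(Qy)_\pm=Qy_\mp$. The $E_\pm$ are bundles over $S^m$ with $E_+\oplus E_-=\mathbb R^{2l}$ and $E_+(P)=E_-(-P)$.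

\begin{example}\label{ex:standard}
Let $\mathbb K$ be $\mathbb C$, $\mathbb H$ or the octonions $\mathbb O$. For $(t,z)\in\mathbb R\oplus\mathbb K$ let $A(t,z)$ act on $\mathbb K^2$ by $(a,b)\mapsto(ta+\bar zb,\;za-tb)$. Left multiplications by $z$ and $\bar z$ are adjoint and $\bar z(za)=z(\bar za)=|z|^2a$, so $A(t,z)$ is symmetric with $A(t,z)^2=(t^2+|z|^2)I$. Polarizing, an orthonormal basis of $\mathbb R\oplus\mathbb K$ gives a Clifford system with $m=l=2,4,8$, and $n$ copies give one with the same $m$ and $l=nm$. For $\mathbb K=\mathbb C,\mathbb H$ and $t^2+|z|^2=1$, $t\ne-1$, one has $A(t,z)(1+t,z)=(1+t,z)$, and $A(t,z)$ commutes with right multiplications. So the $+1$ eigenspace is the right $\mathbb K$-line through $(1+t,z)$. The map $(t,z)\mapsto[1+t:z]$ is the stereographic identification $S^m\cong\mathbb KP^1$, and $E_+$ is the tautological bundle.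
\end{example}

A Clifford system is a module over the algebra $C_m$ generated by $m+1$ anticommuting elements of square $1$. We use the following standard facts. First, $\delta(m)$ divides $l$, where $\delta(1),\dots,\delta(8)=1,2,4,4,8,8,8,8$ and $\delta(m+8)=16\,\delta(m)$ (Ferus--Karcher--M\"unzner). Second, $C_2\cong M_2(\mathbb C)$ and $C_6\cong M_8(\mathbb C)$ are simple, so a module is determined by its dimension, while $C_4\cong M_2(\mathbb H)\oplus M_2(\mathbb H)$ has two irreducible modules, both of dimension $8$, on which $P_0\cdots P_4=\pm I$; a $C_4$-module is thus determined by $l$ and $\operatorname{tr}(P_0\cdots P_4)$. Finally, if $TP_i=P_i'T$ with $T$ invertible, then $T^{t}T$ commutes with the $P_i$, so the orthogonal factor of $T$ also intertwines; it carries $F$ to $F'$ and $\mathcal D_k$ to $\mathcal D_k'$. Isomorphic modules may therefore be identified.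

The set where $F=1$ on the sphere is
\[
M_+=\{x\in S^{2l-1}:\langle Qx,x\rangle=0\ \text{ for all }Q\in\mathbb R^{m+1}\}.
\]
For $x\in M_+$ the vectors $x,P_0x,\dots,P_mx$ are orthonormal, so $M_+$ is a closed submanifold with $T_xM_+=\{x,P_0x,\dots,P_mx\}^\perp$.

\begin{lemma}\label{lem:triple}
For $x\in M_+$ and $Q,Q',R\in\mathbb R^{m+1}$ we have $\langle Q'RQx,x\rangle=0$. Hence for $P\in S^m$
\begin{equation}\label{eq:frame}
\langle (Qx)_\pm,(Q'x)_\pm\rangle=\tfrac12\langle Q,Q'\rangle .
\end{equation}
\end{lemma}

\begin{proof}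
Polarizing $QRQ=2\langle R,Q\rangle Q-|Q|^2R$ in $Q$ gives
\[
Q'RQ+QRQ'=2\langle R,Q\rangle Q'+2\langle R,Q'\rangle Q-2\langle Q,Q'\rangle R .
\]
So the symmetric part of $Q'RQ$ lies in $\mathbb R^{m+1}$, and its quadratic form vanishes on $M_+$. The left side of \eqref{eq:frame} is $\frac12\langle Qx,Q'x\rangle\pm\frac12\langle Q'PQx,x\rangle$.
\end{proof}

By \eqref{eq:frame}, $Q\mapsto(Qx)_\pm$ embeds the trivial bundle $\mathbb R^{m+1}$ in the pullback of $E_\pm$ to $M_+\times S^m$, again written $E_\pm$. Let $V_\pm$ be the orthogonal complement,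
\[
V_\pm(x,P)=\{X\in E_\pm(P):\langle X,Qx\rangle=0\ \text{ for all }Q\in\mathbb R^{m+1}\},
\]
a bundle of rank $q$. Two properties drive everything that follows:
\begin{align}
V_\pm\oplus\mathbb R^{m+1}&\cong E_\pm,\label{eq:stab}\\
V_+&=\varphi^*V_-,\qquad \varphi(x,P)=(x,-P).\label{eq:mirror}
\end{align}

\begin{proposition}\label{prop:reduction}
Let $c=\cos4t$ with $t\in(0,\frac\pi4)$. Then $\Phi(x,P)=\cos t\,x+\sin t\,Px$ is a diffeomorphism $M_+\times S^m\to M$, and $\Phi^*\mathcal D_2=V_+$, $\Phi^*\mathcal D_4=V_-$ as subbundles of the trivial bundle $\mathbb R^{2l}$.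
\end{proposition}

\begin{proof}
For $y=\Phi(x,P)$ we have $|y|=1$ and, by Lemma~\ref{lem:triple}, $\langle Qy,y\rangle=2\sin t\cos t\,\langle Qx,Px\rangle=\sin2t\,\langle Q,P\rangle$. So $F(y)=1-2\sin^22t=c$. Also $\cos t\,y-\sin t\,Py=\cos2t\,x$. Thus $(x,P)$ is recovered from $y$ by
\[
P=\frac1{\sin2t}\sum_i\langle P_iy,y\rangle P_i,\qquad x=\frac{\cos t\,y-\sin t\,Py}{\cos2t}.
\]
Conversely, let $y\in M$ and define $P,x$ by these formulas. From $F(y)=c$ we get $|P|=1$, $\langle Py,y\rangle=\sin2t$, and $\langle Qy,y\rangle=0$ for $Q\perp P$. Then $\cos^22t\,|x|^2=1-\sin^22t$, so $|x|=1$, and $\cos^22t\,\langle Px,x\rangle=\sin2t\,(\cos^2t+\sin^2t)-\sin 2t=0$. For $Q\perp P$, the relations $QP+PQ=0$ and $PQP=-Q$ give $\cos^22t\,\langle Qx,x\rangle=(\cos^2t-\sin^2t)\langle Qy,y\rangle=0$. So $x\in M_+$, and $\Phi(x,P)=y$.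

Let $\xi=-\sin t\,x+\cos t\,Px$, a unit vector orthogonal to $y$. For $X\in T_xM_+$ and $Q'\in T_PS^m=P^\perp$,
\[
d\Phi=\cos t\,X+\sin t\,(PX+Q'x),\qquad d\xi=-\sin t\,X+\cos t\,(PX+Q'x).
\]
We evaluate on three kinds of tangent vectors. A vector $X\in V_\pm$ is orthogonal to all $Qx$ and to $x$, since $\langle X,x\rangle=\pm\langle X,Px\rangle=0$; so $X\in T_xM_+$. For $Q\perp P$, the vector $PQx$ lies in $T_xM_+$ because $PQ$ is skew and by Lemma~\ref{lem:triple}.
\begin{itemize}
\item For $(X,0)$ with $X\in V_\pm$: $d\Phi=(\cos t\pm\sin t)X$ and $d\xi=(-\sin t\pm\cos t)X$.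
\item For $(0,Q)$ with $Q\perp P$: $d\Phi=\sin t\,Qx$ and $d\xi=\cos t\,Qx$.
\item For $(PQx,-Q)$ with $Q\perp P$: $d\Phi=\cos t\,PQx$ and $d\xi=-\sin t\,PQx$.
\end{itemize}
The spaces $\{Qx\}$, $V_+$, $\{PQx\}$, $V_-$ (with $Q\perp P$) are mutually orthogonal, orthogonal to $x$ and $Px$, and of total dimension $2m+2q=2l-2$. So they span $T_yM$, and $\xi$ is normal. The shape operator of the normal $-\xi$ sends $d\Phi$ to $d\xi$; its eigenvalues on the four spaces are
\[
\cot t,\qquad \frac{\cos t-\sin t}{\cos t+\sin t}=\cot(\tfrac\pi4+t),\qquad -\tan t=\cot(\tfrac\pi2+t),\qquad -\frac{\cos t+\sin t}{\cos t-\sin t}=\cot(\tfrac{3\pi}4+t),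
\]
with multiplicities $m,q,m,q$.
\end{proof}

The proof also shows why the other pair causes no difficulty: $Q\mapsto Qx$ and $Q\mapsto PQx$ identify both $\mathcal D_1$ and $\mathcal D_3$ with the pullback of $TS^m$. The multiplicities determine the orientation of the normal unless $m=q$. Then $l=2m+1$ is odd, so $\delta(m)=1$ and $(m,l)=(1,3)$, and the other orientation only exchanges the two pairs; both pairs are isomorphic in this case, by the next corollary.

\begin{corollary}\label{cor:odd}
If $m$ is odd, then $V_+\cong V_-$.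
\end{corollary}

\begin{proof}
The antipodal map of an odd sphere is homotopic to the identity, so $\varphi\simeq\mathrm{id}$, and homotopic maps induce isomorphic pullbacks. Apply \eqref{eq:mirror}.
\end{proof}

\section{The stable obstruction}\label{sec:stable}

By \eqref{eq:stab} the stable classes of $V_\pm$ come from $S^m$, and nothing is lost in the pullback, because $\mathrm{pr}:M_+\times S^m\to S^m$ has a section. The first case in which $E_+$ and $E_-$ differ is quaternionic.

\begin{proof}[Proof of Theorem~\ref{thm:counter}]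
Take $n\ge2$ copies of the system of Example~\ref{ex:standard} with $\mathbb K=\mathbb H$. Then $m=4$, $l=4n$, $q=4n-5\ge1$ and $E_+=\tau^{\oplus n}$, with $\tau$ the tautological bundle over $\mathbb HP^1=S^4$. Right multiplication by $i$ makes $\tau$ a complex plane bundle with $c_1(\tau)=0$. Its sphere bundle is $S^7$, so by the Gysin sequence its Euler class $c_2(\tau)$ is a generator $g$ of $H^4(S^4)=\mathbb Z$. Hence $p_1(\tau)=c_1^2-2c_2=-2g$ and $p_1(E_+)=-2ng$. Since $E_+\oplus E_-$ is trivial and $H^4(S^4)$ is torsion free, $p_1(E_-)=2ng$. By \eqref{eq:stab}, $p_1(V_+)-p_1(V_-)=-4n\,\mathrm{pr}^*g$, which is nonzero because $\mathrm{pr}^*$ is injective. As $p_1$ is a stable invariant, Proposition~\ref{prop:reduction} finishes the proof.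
\end{proof}

For the basis $(1,0),(0,1),(0,i),(0,j),(0,k)$ of $\mathbb R\oplus\mathbb H$, the rule $A(0,z)A(0,w)=\operatorname{diag}(\bar zw,z\bar w)$ gives $P_0\cdots P_4=I$. Replacing $P_0$ by $-P_0$ does not change $F$, so the case $n=2$ covers every system with $m=4$ on $\mathbb R^{16}$ and $P_0\cdots P_4=\pm I$; the multiplicities are $(4,3,4,3)$.

In general $p_1$ is replaced by the class in $\widetilde{KO}(S^m)$, the group of stable classes of bundles over $S^m$. Recall that it is $\mathbb Z_2,\mathbb Z_2,0,\mathbb Z,0,0,0,\mathbb Z$ for $m\equiv1,\dots,8\bmod 8$; that for $4\mid m$ complexification $\widetilde{KO}(S^m)\to\widetilde K(S^m)$ is injective; that $\int ch:\widetilde K(S^{2k})\to\mathbb Z$ is an isomorphism; and that stably isomorphic bundles of equal rank greater than $m$ over $S^m$ are isomorphic.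

\begin{lemma}\label{lem:trace}
Let $m\equiv0\bmod4$. Then $[E_+]=0$ in $\widetilde{KO}(S^m)\cong\mathbb Z$ if and only if $\operatorname{tr}(P_0\cdots P_m)=0$. In that case also $[E_-]=0$.
\end{lemma}

\begin{proof}
The bundle $E_+\otimes\mathbb C$ is the image of the projector $e=\frac12(1+P)$. The connection $e\circ d$ has curvature $e\,de\,de$, and $e$ commutes with $de\,de$, since differentiating $e^2=e$ gives $e\,de=de\,(1-e)$. So $ch_{m/2}(E_+\otimes\mathbb C)$ is represented by a nonzero constant times $\operatorname{tr}(e\,(de)^m)$. Let $Q_1,\dots,Q_m$ be an orthonormal basis of $T_PS^m$ such that $(P,Q_1,\dots,Q_m)$ is positively oriented. The $Q_i$ anticommute, so $(dP)^m=m!\,Q_1\cdots Q_m\,\mathrm{vol}$ and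
\[
\operatorname{tr}(e\,(de)^m)=2^{-m-1}m!\,\bigl(\operatorname{tr}(Q_1\cdots Q_m)+\operatorname{tr}(PQ_1\cdots Q_m)\bigr)\mathrm{vol}.
\]
The first trace is zero, because $Q_1\cdots Q_m$ anticommutes with the invertible matrix $Q_1$ ($m$ is even). The product over an orthonormal basis of $\mathbb R^{m+1}$ depends only on its orientation, so $PQ_1\cdots Q_m=P_0\cdots P_m$. Hence $\int ch_{m/2}(E_+\otimes\mathbb C)$ is a nonzero multiple of $\operatorname{tr}(P_0\cdots P_m)$. Finally $[E_-]=-[E_+]$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:stable}]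
By \eqref{eq:stab} and restriction to a section of $\mathrm{pr}$, (i) implies $[E_+]=[E_-]$ in $\widetilde{KO}(S^m)$. This implies $E_+\cong E_-$, as $l>m$, hence (ii), hence (i). So (i) and (ii) are both equivalent to $[E_+]=[E_-]$, that is, to $2[E_+]=0$. This holds when $m\not\equiv0\bmod4$, since the group has order at most $2$. When $m\equiv0\bmod4$ it means $[E_+]=0$, and Lemma~\ref{lem:trace} applies.
\end{proof}

\section{Isomorphisms for $l\le8$, and the case $m=2$}\label{sec:positive}

When the system extends to one with $l+1$ matrices, a single vector $x_\mp$ produces a full frame of $E_\pm(P)$, and $V_+$ and $V_-$ can be compared in these frames.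

\begin{proposition}\label{prop:extend}
If $(m,l)\in\{(2,4),(2,8),(6,8)\}$, or $(m,l)=(4,8)$ and $\operatorname{tr}(P_0\cdots P_4)=0$, then $V_+\cong V_-$.
\end{proposition}

\begin{proof}
Example~\ref{ex:standard} provides systems $P_0,\dots,P_l$ on $\mathbb R^{2l}$ for $l=4,8$. For $m=2,6$ the given system is equivalent to the first $m+1$ of these matrices, because $C_m$ is simple. For $(4,8)$ the same holds because $P_0\cdots P_4$ anticommutes with $P_5$ in the large system and so has trace $0$. Thus we may assume that the given system extends to $P_0,\dots,P_l$.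

Let $(x,P)\in M_+\times S^m$. Since $\langle Px,x\rangle=0$, we have $|x_\pm|^2=\frac12$. Let $Q_1,\dots,Q_m$ be an orthonormal basis of $P^\perp\subset\mathbb R^{m+1}$. The $l$ matrices $Q_1,\dots,Q_m,P_{m+1},\dots,P_l$ anticommute with each other and with $P$, so the $l$ vectors $Q_ix_\mp$, $P_jx_\mp$ lie in $E_\pm(P)$ and are orthogonal of squared norm $\frac12$; they form a basis. Now $V_\pm$ is the orthogonal complement in $E_\pm(P)$ of the $Q_ix_\mp$ and of $(Px)_\pm=\pm x_\pm$. So it consists of the sums $\sum_{j>m}c_jP_jx_\mp$ that are orthogonal to $x_\pm$. As $P_j$ exchanges $E_\pm(P)$, $\langle P_jx,x\rangle=2\langle P_jx_\mp,x_\pm\rangle$ for both signs. The condition on $(c_j)$ is therefore $\sum c_j\langle P_jx,x\rangle=0$ in both cases, and $\sum c_jP_jx_-\mapsto\sum c_jP_jx_+$ is an isomorphism $V_+\to V_-$.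
\end{proof}

For $m=2$ the bundles can be written down for all $l$. This family is the model for the rest of the paper. Here $l=2k$, and the system consists of $k$ copies of Example~\ref{ex:standard} with $\mathbb K=\mathbb C$: $\mathbb R^{2l}=\mathbb C^2\otimes\mathbb C^k$ with $P_0=A(1,0)$, $P_1=A(0,1)$, $P_2=A(0,i)$ (the Pauli matrices) acting on the first factor. So $E_\pm=L_\pm\otimes\mathbb C^k$, where $L_+$ is the tautological line bundle over $S^2=\mathbb CP^1$, of degree $\pm1$, and $L_-\cong\bar L_+$ because $L_+\otimes L_-\cong\Lambda^2\mathbb C^2$ is trivial. Write $x=e_1\otimes u+e_2\otimes v$. Then $\langle A(t,z)x,x\rangle=t(|u|^2-|v|^2)+2\langle zu,v\rangle$, so $x\in M_+$ if and only if $|u|^2=|v|^2=\frac12$ and $u\perp_{\mathbb C}v$. After rescaling, $M_+$ is the complex Stiefel manifold $V_2(\mathbb C^k)$ of unitary $2$-frames. Let $N$ be the complex bundle $\{u,v\}^{\perp_{\mathbb C}}$ of rank $k-2$ over $M_+$.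

\begin{lemma}\label{lem:m2}
For $m=2$ we have $V_\pm=\mathbb R\,ix_\pm\oplus(L_\pm\otimes_{\mathbb C}N)$.
\end{lemma}

\begin{proof}
Choose unit vectors $f_\pm\in L_\pm(P)$ and write $x=f_+\otimes u'+f_-\otimes v'$. The pair $(u',v')$ arises from $(u,v)$ by a unitary $2\times2$ matrix, so $u'\perp_{\mathbb C}v'$ have squared norm $\frac12$ and the same complex span as $u,v$. We have $(Px)_+=x_+=f_+\otimes u'$. For $Q$ in the plane $P^\perp$, $(Qx)_+=Qf_-\otimes v'$, and $Q\mapsto Qf_-$ maps $P^\perp$ isometrically onto $\mathbb Cf_+$. The real orthogonal complement of $\mathbb Rf_+\otimes u'\oplus\mathbb Cf_+\otimes v'$ in $f_+\otimes\mathbb C^k$ is $\mathbb R\,if_+\otimes u'\oplus f_+\otimes N$. Exchanging the roles of $(f_+,u')$ and $(f_-,v')$ gives $V_-$.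
\end{proof}

Suppose $N$ has a conjugate-linear automorphism $a$. Then $f\otimes\nu\mapsto f\otimes a(\nu)$ is a well-defined real isomorphism $L_+\otimes N\to\bar L_+\otimes N$, and so $V_+\cong V_-$.

\begin{corollary}\label{cor:26}
If $(m,l)=(2,6)$, then $V_+\cong V_-$.
\end{corollary}

\begin{proof}
For $k=3$ the line bundle $N$ over $V_2(\mathbb C^3)\cong SU(3)$ is trivialized by the complex conjugate of the cross product $u\times v$, and complex conjugation in this trivialization is a conjugate-linear automorphism.
\end{proof}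

A conjugate-linear $a$ conjugates the rotation $e^{i\theta}$ of $N$ to the opposite rotation $e^{-i\theta}$. Conversely, cut $S^2$ along the equator: $L_\pm\otimes N$ is glued from two copies of $N$ by the loop $e^{\pm i\theta}$, and an isomorphism $V_+\cong V_-$ yields an automorphism $a$ of $\mathbb R\oplus N$ that conjugates the loop $1\oplus e^{i\theta}$ to its inverse \emph{up to homotopy}. To exclude this we need to know how conjugation acts on homotopy classes of loops of automorphisms, and this can be controlled after restricting to a sphere in $M_+$.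

\section{Clutching over a product of spheres}\label{sec:clutching}

Let $B=S^r$, $r\ge2$, be oriented with base point $b$, and let $W$ be an oriented bundle of rank $n\ge3$ over $B$. Let $\operatorname{Aut}(W)$ be the topological group of orthogonal bundle automorphisms, $G(W)$ the subgroup of orientation-preserving ones, and $G_*(W)\subset G(W)$ the subgroup of those equal to $1$ over $b$. In a topological group, pointwise multiplication of based maps induces the addition of homotopy groups, and $\pi_1$ is abelian.

Let $m\ge2$, let $D_\pm$ be the hemispheres of $S^m$ and $P_*$ a point of the equator $S^{m-1}$. A \emph{marked bundle} is a bundle $\zeta$ over $S^m\times B$ with an isomorphism $\zeta|_{P_*\times B}\cong W$. Since $D_\pm$ contracts to $P_*$, the marking extends to isomorphisms $h_\pm$ of $\zeta|_{D_\pm\times B}$ with the pullback of $W$, uniquely up to homotopy. Then $h_+h_-^{-1}$ is a based map $S^{m-1}\to G(W)$, and its class is the \emph{clutching class} $\gamma(\zeta)\in\pi_{m-1}(G(W))$.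

\begin{lemma}\label{lem:clutch}
\begin{enumerate}
\item[(a)] If $\zeta\cong\zeta'$ are marked by the same $W$, then $\gamma(\zeta')=a\gamma(\zeta)a^{-1}$ for some $a\in\operatorname{Aut}(W)$. If $n$ is odd, one can take $a\in G(W)$.
\item[(b)] If $f$ is the reflection of $S^m$ in the equator, then $\gamma((f\times1)^*\zeta)=-\gamma(\zeta)$.
\item[(c)] $\gamma(\zeta\oplus\mathbb R^i)=\gamma(\zeta)\oplus1$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $\phi:\zeta\to\zeta'$ restrict to $a$ over $P_*\times B$. Then $ah_\pm\phi^{-1}$ extend the marking of $\zeta'$. The sign of $\det a$ is constant on $B$, and for odd $n$ the automorphism $-a$ has the opposite sign and induces the same conjugation. (b) The reflection fixes the equator and exchanges $h_+$ and $h_-$, so the clutching map is inverted pointwise. (c) Use $h_\pm\oplus1$.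
\end{proof}

The group $\pi_{m-1}(G(W))$ has two layers: evaluation at $b$ records the bundle $\zeta|_{S^m\times b}$, and the kernel consists of classes supported in a small disc of $B$. Let $D\subset B\setminus b$ be a disc with an orientation-preserving parametrization and an oriented trivialization of $W|_D$. A map $(D,\partial D)\to(SO(n),1)$ extends by the identity to an element of $G_*(W)$. This is a homomorphism $\Omega^rSO(n)\to G_*(W)$, and it induces
\[
j:\pi_{m-1+r}(SO(n))=\pi_{m-1}(\Omega^rSO(n))\longrightarrow\pi_{m-1}(G(W)).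
\]
The map $j$ does not depend on the choices: any two such discs are isotopic in the connected manifold $B\setminus b$, trivializations can be carried along the isotopy, and two oriented trivializations over a disc differ by a map $D\to SO(n)$, which is homotopic to $1$. It commutes with adding trivial summands.

\begin{lemma}\label{lem:j}
\begin{enumerate}
\item[(a)] The image of $j$ is the kernel of $ev_b:\pi_{m-1}(G(W))\to\pi_{m-1}(SO(n))$. If $m=2$, then $j$ is injective. An oriented trivialization of $W$ gives a splitting
\[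
\pi_{m-1}(G(W))=\pi_{m-1}(SO(n))\oplus\pi_{m-1+r}(SO(n))
\]
whose first summand comes from the constant automorphisms and whose second inclusion is $j$. It depends only on the homotopy class of the trivialization and commutes with adding trivial summands.
\item[(b)] For $a\in G(W)$, conjugation by $a$ fixes every element of the image of $j$.
\item[(c)] If $u:B\to B$ is smooth of degree $d$, the pullback homomorphism $u^*:G(W)\to G(u^*W)$ satisfies $u^*j(\beta)=j(d\beta)$.
\item[(d)] Let $\Delta=D^m\times D$ with $D^m\subset D_+$ a smaller concentric disc. Let $\zeta$ be marked, and let $\zeta'$ be identified with $\zeta$ outside the interior of $\Delta$ and marked accordingly. Trivialize $\zeta|_\Delta$ and $\zeta'|_\Delta$ with compatible orientations, so that the identification over $\partial\Delta$ becomes a map $\partial\Delta\to SO(n)$ with class $\epsilon\in\pi_{m+r-1}(SO(n))$. Then $\gamma(\zeta')=\gamma(\zeta)\pm j(\epsilon)$.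
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $D'$ be the closed disc complementary to $D$. Restriction to $D'$ is a fibration from $G_*(W)$ to the space of based maps $(D',b)\to (SO(n),1)$, which is contractible, and its fiber over $1$ is $\Omega^rSO(n)$. So $\Omega^rSO(n)\to G_*(W)$ is a weak equivalence. The fibration $G_*\to G\to SO(n)$ gives the exact sequence
\[
\pi_m(SO(n))\to\pi_{m-1}(G_*)\to\pi_{m-1}(G)\to\pi_{m-1}(SO(n)),
\]
and $\pi_2(SO(n))=0$. For trivialized $W$ the constants form a section of the fibration.

(b) Since $SO(n)$ is connected, a path in $G(W)$ joins $a$ to an element of $G_*(W)$, and further to an element $a'$ equal to $1$ on a neighborhood $U$ of $b$. Conjugations by $a$ and $a'$ are homotopic through maps fixing $1$. Define $j$ with a disc $D\subset U\setminus b$; then $a'$ commutes with all automorphisms supported in $D$.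

(c) Take for $D$ a small disc around a regular value different from $b$ and $u(b)$, so that $u^{-1}(D)$ is a disjoint union of discs $D_i\subset B\setminus b$ mapped diffeomorphically with signs $\varepsilon_i$, $\sum\varepsilon_i=d$. The pullback of a representative of $j(\beta)$ is the pointwise product of maps supported in the $D_i$, which represent $j(\varepsilon_i\beta)$.

(d) Trivialize $\zeta|_\Delta$ by $h_+$ and the trivialization of $W|_D$. A homotopy of the gluing map is absorbed by changing the trivialization of $\zeta'|_\Delta$. So we may assume that the gluing map is $1$ outside a small ball in $\partial D^m\times\operatorname{int}D$ that avoids the direction of $P_*$. Then the trivialization of $\zeta'|_\Delta$ and $h_+$ fit together over $D^m\times\partial D$ to an isomorphism $h'$ of $\zeta'|_{D^m\times B}$ with the pullback of $W$. Over $\partial D^m\times B$ we have $h'=\hat\epsilon\,h_+$, where $\hat\epsilon:\partial D^m\to G(W)$ is supported in $D$ and is adjoint to the gluing map or its inverse, so $[\hat\epsilon]=\pm j(\epsilon)$. Extend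 $\hat\epsilon$ radially over the collar $D_+\setminus D^m$. Then $h'$ and $\hat\epsilon h_+$ together form a choice of $h_+'$ for $\zeta'$, and $h'_+h_-^{-1}=\hat\epsilon\cdot h_+h_-^{-1}$ on the equator.
\end{proof}

\begin{example}\label{ex:rotation}
Let $m=2$, let $\psi:B\to M_+$ be a map, and pull $V_\pm$ back to $S^2\times B$. Choose unit sections of $L_\pm$ over each hemisphere that agree at $P_*$. By Lemma~\ref{lem:m2} they mark $V_\pm$ by $W=\mathbb R\oplus\psi^*N$, and the clutching maps are $1\oplus\mu_\pm$, where $\mu_\pm:S^1\to U(1)$ clutches $L_\pm$. As $L_+$ has degree $\pm1$ and $L_-\cong\bar L_+$, we get $\gamma(V_+)=-\gamma(V_-)=\pm[1\oplus e^{i\theta}]$.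
\end{example}

\section{Elements of order four and eight in $\pi_p(SO(n))$}\label{sec:homotopy}

Over $S^m\times S^q$ the second layer of the clutching class lies in $\pi_p(SO(n))$ with $p=m-1+q=l-2$. We shall identify it geometrically after adding $m$ trivial lines to $V_-$, when $n=p+1$: it is the class of $TS^{p+1}$. That class is killed by $2$, so it is no obstruction by itself. The point of this section is that its lifts to $SO(p)$ and $SO(p-1)$ are not killed by $2$.

For the fibration $SO(n)\to SO(n+1)\to S^n$ let $\partial_n:\pi_{i+1}(S^n)\to\pi_i(SO(n))$ be the boundary map, and let $\mathrm{ev}:SO(n)\to S^{n-1}$ be the projection. We write $\iota$ for identity classes and $\eta$ for Hopf classes; $\pi_{n+1}(S^n)=\mathbb Z_2\eta$ and $\pi_{n+2}(S^n)=\mathbb Z_2\eta^2$ for $n\ge3$. The class $\partial_n\iota$ clutches $TS^n$, and $\mathrm{ev}_*:\pi_{n-1}(SO(n))\to\pi_{n-1}(S^{n-1})=\mathbb Z$ is, up to sign, the Euler number of the corresponding bundle over $S^n$. So $\mathrm{ev}_*\partial_n\iota=\pm2$ for even $n$; for $n=p+2$ this gives $2\,\partial_{p+1}\iota=0$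 when $p$ is even, as claimed above. Let $V_{n,k}=SO(n)/SO(n-k)$. All boundary maps below belong to fibrations $SO(a)/SO(a')\to SO(a'')/SO(a')\to SO(a'')/SO(a)$ and are compared by naturality.

\begin{lemma}\label{lem:homotopy}
Let $p\equiv2\bmod4$ and $p\ge10$.
\begin{enumerate}
\item[(a)] $\partial_{p-1}(\eta^2)\ne0$ in $\pi_p(SO(p-1))$.
\item[(b)] $\partial_p(\eta)\ne0$ in $\pi_p(SO(p))$.
\item[(c)] If $\gamma_1\in\pi_p(SO(p))$ maps to $\pm\partial_{p+1}\iota\in\pi_p(SO(p+1))$, then $2\gamma_1=\partial_p(\eta)\ne0$.
\item[(d)] If $\beta\in\pi_p(SO(p-1))$ maps to an element $\gamma_1$ as in (c), then $4\beta=\partial_{p-1}(\eta^2)\ne0$.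
\end{enumerate}
\end{lemma}

These statements are consistent with Kervaire's tables, $\pi_p(SO(p-1))=\mathbb Z_8$ and $\pi_p(SO(p))=\mathbb Z_4$; the tables are not used. Part (a) is the only nonvanishing to be proved from scratch. The other parts follow from it and from the bottom cells of Stiefel manifolds.

\begin{proof}[Proof of (a)]
By exactness we must show $\mathrm{ev}_*\alpha\ne\eta^2$ for every $\alpha\in\pi_{p+1}(SO(p))$. Since $\eta^2$ is detected by $KO$-theory, we express $\mathrm{ev}_*\alpha$ through a $KO$-theoretic Euler class and compute that class. Let $\xi$ be the rank $p$ bundle over $S^{p+2}$ clutched by $\alpha$; it is spin because $H^1$ and $H^2$ vanish. Let $T(\xi)$ be its Thom space, the one-point compactification of the total space.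

\emph{The zero section.} Let $\sigma$ be the section that is a constant unit vector over one hemisphere and is $ty\mapsto t\,\mathrm{ev}\,\alpha(y)$ ($0\le t\le1$, $y\in S^{p+1}$) over the other. Deform the zero section to $\sigma$, push $\sigma$ radially so that unit vectors go to $\infty$, and contract the base coordinate of the second hemisphere to its center. This deforms the zero section $S^{p+2}_+\to T(\xi)$, where $+$ is a disjoint base point, to the composite
\[
S^{p+2}_+\to S^{p+2}\xrightarrow{\ \pm\Sigma\,\mathrm{ev}_*\alpha\ }S^p\subset T(\xi),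
\]
with $S^p$ a compactified fiber. Choose $d>0$ with $p+d=8N$; then $d\equiv2\bmod4$. Let $z:\Sigma^d(S^{p+2}_+)\to T(\xi\oplus\mathbb R^d)=\Sigma^dT(\xi)$ be the suspended zero section. Use Clifford algebras $Cl_n$ with $e_i^2=-1$, and let $\Delta_{8N}=\Delta^+_{8N}\oplus\Delta^-_{8N}$ be the real irreducible $Cl_{8N}$-module, of dimension $2^{4N}$, graded by the volume element $\omega_{8N}$. The Atiyah--Bott--Shapiro Thom class $U\in\widetilde{KO}(T(\xi\oplus\mathbb R^d))$ is given by the associated bundles $\Delta^\pm_{8N}(\xi\oplus\mathbb R^d)$ and Clifford multiplication by the point of the total space; it restricts to a generator on each compactified fiber $S^{8N}$. We have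
\[
\widetilde{KO}(\Sigma^d(S^{p+2}_+))=\widetilde{KO}(S^d)\oplus\widetilde{KO}(S^{8N+2}),
\]
and likewise for $K$. By the deformation above, the second component of $z^*U$ is the pullback of a generator of $\widetilde{KO}(S^{8N})$ under $\pm\Sigma^{d+1}\mathrm{ev}_*\alpha$. Pullback under $\eta^2$ maps $\widetilde{KO}(S^{8N})=\mathbb Z$ onto $\widetilde{KO}(S^{8N+2})=\mathbb Z_2$. So it suffices to show that the second component of $z^*U$ vanishes.

\emph{Reduction to a complex class.} The class $z^*U$ is given by the bundles $\Delta^\pm_{8N}(\xi\oplus\mathbb R^d)$ over $S^{p+2}\times\mathbb R^d$, with structure group $Spin(p)$, and Clifford multiplication by $w\in\mathbb R^d$. The element $\omega_p=e_1\cdots e_p$ satisfies $\omega_p^2=-1$ because $p\equiv2\bmod4$. It is even, and it commutes with $Cl^0_p\supset Spin(p)$ and with $\mathbb R^d$. So it is a complex structure on all the data, and $z^*U=r(\kappa)$ is the realification of a class $\kappa\in\widetilde K(\Sigma^d(S^{p+2}_+))$. Let $S_d$ be the irreducible module of $Cl_d\otimes\mathbb C$, of dimension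 $2^{d/2}$. The complex module $(\Delta_{8N},\omega_p)$ has dimension $2^{4N-1}$, so it is $M'\otimes S_d$ with $\dim_{\mathbb C}M'=2^{p/2-1}$. The algebra $Cl^0_p$ acts complex linearly on $M'$ with $\omega_p=i$, so $M'$ is one of the two complex half-spin modules $\Delta_p^\pm$. The grading operator is $\omega_{8N}=\omega_p\omega_d=i\omega_d$, which is up to sign the grading of $S_d=S_d^+\oplus S_d^-$. The pair $S_d^\pm$ with Clifford multiplication represents a generator of $\widetilde K(S^d)$, the Bott class. Thus $\kappa=\pm[M'(\xi)]\cdot(\text{Bott class})$, its component in $\widetilde K(S^{8N+2})=\mathbb Z$ is $\pm\chi$ with $\chi=\int_{S^{p+2}}ch(M'(\xi))\in\mathbb Z$, and the second component of $z^*U$ is $\chi$ times an element of $\mathbb Z_2$. It remains to show that $\chi$ is even.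

\emph{The integer $\chi$.} Put $p+2=4\nu$, so $\nu\ge3$, and let $x_1,\dots,x_{2\nu-1}$ be the formal roots of $\xi$. The difference $ch(\Delta_p^+)-ch(\Delta_p^-)=\prod(e^{x_i/2}-e^{-x_i/2})$ is a multiple of the Euler class $\prod x_i$, which lies in $H^p(S^{p+2})=0$. Hence $\chi=\frac12\int ch(\Delta_p^+\oplus\Delta_p^-)$, where
\[
ch(\Delta_p^+\oplus\Delta_p^-)=2^{2\nu-1}\exp\sum_i\log\cosh\frac{x_i}2,\qquad \log\cosh\frac x2=\sum_{k\ge1}\frac{(2^{2k}-1)B_{2k}}{2k\,(2k)!}\,x^{2k}.
\]
On $S^{4\nu}$ only the power sum $s_{2\nu}=\sum x_i^{2\nu}$ can be nonzero, and $ch(\xi\otimes\mathbb C)=\sum(e^{x_i}+e^{-x_i})$ gives $\int s_{2\nu}=(2\nu)!\,T/2$ with $T=\int ch(\xi\otimes\mathbb C)\in\mathbb Z$. Therefore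
\begin{equation}\label{eq:chi}
\chi=2^{2\nu-3}\,T\,(2^{2\nu}-1)\,\frac{B_{2\nu}}{2\nu}.
\end{equation}
By von Staudt's theorem the $2$-adic valuation of $B_{2\nu}$ is $v_2(B_{2\nu})=-1$, so $v_2(\chi)\ge2\nu-5-v_2(\nu)$. This bound equals $1$ for $\nu=3,4$, and for $\nu\ge5$ it is at least $\nu-4\ge1$, since $v_2(\nu)\le\nu-1$.
\end{proof}

For $p=6$, formula \eqref{eq:chi} reads $\chi=-T/4$ and gives no parity. This is where $p\ge10$ is needed.

\begin{proof}[Proof of (b), (c), (d)]
We first relate $\partial_p\eta$ to $\partial_{p-1}\eta^2$. Consider $S^{p-1}\xrightarrow{i}V_{p+1,2}\to S^p$. A bundle over $S^n$ is obtained from its fiber by attaching an $n$-cell along the boundary image of $\iota$, and then cells of higher dimension. Here that image is $\mathrm{ev}_*\partial_p\iota=\pm2$, so $V_{p+1,2}=M\cup e^{2p-1}$ with $M=S^{p-1}\cup_2e^p$, and the projection restricts to the pinch map $\varpi:M\to S^p$. The group $\pi_{p+1}(V_{p+1,2})=\pi_{p+1}(M)$ is in the stable range. As $2\eta=0$, there is $\tilde\eta\in\pi_{p+1}(M)$ with $\varpi\tilde\eta=\eta$.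 Stably, $2\cdot1_M=i\eta\varpi$ (Barratt, Toda). Indeed, $2\cdot 1_M$ vanishes on the bottom cell, so it factors as $\phi\varpi$ with $\phi\in\pi_p(M)=\{0,i\eta\}$; and it is nonzero, because its cofiber $M\wedge M$ has $Sq^2(a\otimes a)=Sq^1a\otimes Sq^1a\neq0$ on the bottom class, which is impossible in $M\vee\Sigma M$. Hence $2\tilde\eta=i\eta^2$. Let $\partial':\pi_{p+1}(V_{p+1,2})\to\pi_p(SO(p-1))$ be the boundary map and $\omega=\partial'\tilde\eta$. By naturality $\partial'i=\partial_{p-1}$, so
\begin{equation}\label{eq:omega}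
2\omega=\partial_{p-1}\eta^2,\qquad \omega\mapsto\partial_p\eta\ \text{ in }\pi_p(SO(p)).
\end{equation}
The kernel $K$ of $\pi_p(SO(p-1))\to\pi_p(SO(p))$ is $\{0,\partial_{p-1}\eta^2\}$, so $2K=0$.

(b) If $\partial_p\eta=0$, then $\omega\in K$, so $\partial_{p-1}\eta^2=2\omega=0$, contradicting (a).

(c) The fibration $S^p\xrightarrow{i}V_{p+2,2}\to S^{p+1}$ has a section, a unit vector field on the odd sphere. So $\pi_{p+1}(V_{p+2,2})=\mathbb Zx\oplus\mathbb Z_2\,i\eta$ with $x$ projecting to $\iota$, and $V_{p+2,2}\simeq(S^p\vee S^{p+1})\cup e^{2p+1}$. In $V_{p+2,2}\to V_{p+3,3}\to S^{p+2}$ the boundary image of $\iota$ projects to $\mathrm{ev}_*\partial_{p+2}\iota=\pm2$, so it is $\pm2x+\varepsilon\,i\eta$ with $\varepsilon\in\{0,1\}$, and $V_{p+3,3}$ arises from $X=(S^p\vee S^{p+1})\cup_{\pm2x+\varepsilon i\eta}e^{p+2}$ by attaching cells of dimension greater than $2p$. If $\varepsilon=0$, the map $S^p\vee S^{p+1}\to S^p$ collapsing $S^{p+1}$ extends to a retraction $X\to S^p$, and $Sq^2$ vanishes on $H^p(V_{p+3,3};\mathbb Z_2)$. But below degree $2p$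 the mod $2$ cohomology of $V_{p+3,3}$ is that of $\mathbb{RP}^{p+2}/\mathbb{RP}^{p-1}$, where $Sq^2:H^p\to H^{p+2}$ is multiplication by $\binom p2$, which is odd for $p\equiv2\bmod4$. So $\varepsilon=1$. The boundary map $\partial:\pi_{p+1}(V_{p+2,2})\to\pi_p(SO(p))$ factors through $\pi_{p+1}(V_{p+3,3})$, where $\pm2x+i\eta$ vanishes, and $\partial i=\partial_p$. Hence $2\,\partial x=\partial_p\eta$, an element of order $2$. Now $\partial x$ maps to $\partial_{p+1}\iota$, so $\gamma_1\mp\partial x$ lies in the kernel $\{0,\partial_p\eta\}$ of $\pi_p(SO(p))\to\pi_p(SO(p+1))$. Doubling gives $2\gamma_1=\pm2\,\partial x=\partial_p\eta$.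

(d) By (c) and \eqref{eq:omega}, $2\beta-\omega\in K$, so $4\beta=2\omega=\partial_{p-1}\eta^2$.
\end{proof}

\section{Even $m$ and $l\equiv0\bmod4$}\label{sec:four}

\begin{proposition}\label{prop:four}
If $m$ is even, $l\equiv0\bmod4$ and $l\ge12$, then $V_+\not\cong V_-$.
\end{proposition}

Put $p=l-2=q+m-1$, so $p\equiv2\bmod4$ and $p\ge10$. The rank $q$ is odd. It is not $1$: otherwise $l=m+2$ with $m\ge10$, while $\delta(m)\ge2m>m+2$ for even $m\ge10$, as $\delta(10),\delta(12),\delta(14),\delta(16)=32,64,128,128$ and $\delta(m+8)=16\,\delta(m)$. So $q\ge3$ and $p\ge m+2$.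

We need a sphere in $M_+$ over which $V_-$ is as twisted as possible. Fix a unit vector $u\in E_+(P_0)$, and let $S^q$ be the unit sphere of the $(q+1)$-dimensional space $\{P_1u,\dots,P_mu\}^\perp\subset E_-(P_0)$, with base point $b=v'$. For $v\in S^q$ the vector $x_v=(u+v)/\sqrt2$ lies in $M_+$, since $\langle P_0x_v,x_v\rangle=\frac12-\frac12$ and $\langle P_ix_v,x_v\rangle=\langle P_iu,v\rangle=0$ for $i\ge1$. We pull all bundles back to $Y=S^m\times S^q$ by $(P,v)\mapsto(x_v,P)$, and choose an equator through $P_*=P_0$. At $P=P_0$ we have $(P_0x_v)_-=-v/\sqrt2$ and $(P_ix_v)_-=P_iu/\sqrt2$, so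
\[
V_0:=V_-|_{P_0\times S^q}=TS^q .
\]
Orient $V_0$, and let $\gamma=\gamma(V_-)$ and $\gamma^{(i)}=\gamma(V_-\oplus\mathbb R^i)=\gamma\oplus1$. For $i\ge1$ the bundle $V_0\oplus\mathbb R^i$ is trivial, so Lemma~\ref{lem:j}(a) splits $\gamma^{(i)}$ into two components.

\begin{lemma}\label{lem:top}
For a suitable oriented trivialization of the rank $p$ bundle $V_0\oplus\mathbb R^{m-1}$, the second component $\gamma_1\in\pi_p(SO(p))$ of $\gamma^{(m-1)}$ maps to $\pm\partial_{p+1}\iota$ in $\pi_p(SO(p+1))$. In particular $2\gamma^{(m-1)}\neq0$.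
\end{lemma}

\begin{proof}
The bundle $V_-\oplus\mathbb R^m$ is the complement of one section in $E=E_-$, which is pulled back from $S^m$, and we compare that section with a pulled-back one. Let
\[
s(P,v)=\sqrt2\,(P_0x_v)_-=(u-v)_-,\qquad s_0(P,v)=s(P,v').
\]
By \eqref{eq:frame} these are unit sections, and $s^\perp=V_-\oplus\{(Qx_v)_-:Q\perp P_0\}\cong V_-\oplus\mathbb R^m$, while $s_0^\perp$ is pulled back from $S^m$. The fiber of the sphere bundle $S(E)$ is $S^{p+1}$, and $\dim Y=p+1$.

\emph{The points where $s=-s_0$.} The equation means that $w=2u-(v+v')$ lies in $E_+(P)$. Write $P=\cos\phi\,P_0+\sin\phi\,Q$ with $Q$ a unit vector in $\operatorname{span}(P_1,\dots,P_m)$. The $E_+(P_0)$-component of $Pw=w$ is $2\cos\phi\,u-\sin\phi\,Q(v+v')=2u$. Since $\langle Q(v+v'),u\rangle=\langle v+v',Qu\rangle=0$, we get $\cos\phi=1$. So $P=P_0$, and $w\in E_+(P_0)$ forces $v=-v'$. At this single point let $P=P_0+\varepsilon R+\cdots$ and $v=-v'+\varepsilon w'+\cdots$ with $R\in\operatorname{span}(P_1,\dots,P_m)$ and $w'\in T_{-v'}S^q$. Then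
\[
s+s_0=\tfrac12(1-P_0-\varepsilon R)(2u-\varepsilon w')+\cdots=-\varepsilon(Ru+w')+\cdots,
\]
and $(R,w')\mapsto Ru+w'$ is an isomorphism onto $\{v'\}^\perp\subset E_-(P_0)$, the tangent space of the fiber sphere at $s=v'$. So $s(Y)$ and $(-s_0)(Y)$ meet transversally in one point of the closed, simply connected manifold $S(E)$, and their intersection number is $\pm1$. It is unchanged under homotopies of $s$.

\emph{Concentrating the difference.} Take $\Delta=D^m\times D$ as in Lemma~\ref{lem:j}(d). The complement of its interior deformation retracts to $S^m\vee S^q$, of dimension at most $p$, and the fiber $S^{p+1}$ is $p$-connected. So $s$ and $s_0$ are homotopic there, and by homotopy extension $s$ is homotopic to a section $s'$ with $s'=s_0$ outside $\Delta$. Trivialize $E|_\Delta$ so that $s_0$ is a constant $e$. Then $s'$ defines a map $\bar s:\Delta/\partial\Delta\to S^{p+1}$, and counting preimages of $-e$ shows that its degree is the intersection number up to sign, hence $\pm1$. Over $\Delta$ the bundle $s'^\perp$ is the pullback of $TS^{p+1}$,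 and its identification with $s_0^\perp=e^\perp$ over $\partial\Delta$ has class $\epsilon$ equal to the clutching class of $\bar s^*TS^{p+1}$, which is $\pm\partial_{p+1}\iota$.

Mark $s_0^\perp$ by the trivial bundle, using a frame of $s_0^\perp$ at $P_0$. Its clutching map consists of constant automorphisms, so its second component is $0$. By Lemma~\ref{lem:j}(d), $\gamma(s'^\perp)$ has second component $\pm\partial_{p+1}\iota$. The isomorphisms $V_-\oplus\mathbb R^m\cong s^\perp\cong s'^\perp$ transport the marking to a trivialization of $V_0\oplus\mathbb R^m$, oriented if the frame is chosen suitably, in which $\gamma^{(m)}$ has this second component. Oriented trivializations of a trivial rank $k$ bundle over $S^q$ differ, up to homotopy, by elements of $\pi_q(SO(k))$, and $\pi_q(SO(p))\to\pi_q(SO(p+1))$ is onto because $q<p$. So this trivialization is homotopic to one induced from $V_0\oplus\mathbb R^{m-1}$, and the splitting commutes with adding a line. Finally $2\gamma_1\neq0$ by Lemma~\ref{lem:homotopy}(c).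
\end{proof}

An isomorphism $V_+\cong V_-$ only makes $\gamma$ \emph{conjugate} to $-\gamma$. Conjugation fixes the image of $j$, but $\gamma$ need not lie in it. The added summand $\mathbb R^{m-1}$ provides the remedy: the conjugating element acts only on $V_0$, so it also fixes every class carried by $\mathbb R^{m-1}$, and such a class can absorb $ev_b$.

\begin{lemma}\label{lem:mirror}
Assume $\operatorname{tr}(P_0\cdots P_m)=0$ in case $m\equiv0\bmod4$. If $V_+\cong V_-$ over $Y$, then $2\gamma^{(m-1)}=0$.
\end{lemma}

\begin{proof}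
For even $m$, the antipodal map and the reflection $f$ both lie in the component of determinant $-1$ of $O(m+1)$, so they are homotopic, and \eqref{eq:mirror} gives $V_+\cong(f\times1)^*V_-$. By Lemma~\ref{lem:clutch} and since $q$ is odd, there is $a\in G(V_0)$ with $a\gamma a^{-1}=-\gamma$. So conjugation by $a\oplus1\in G(V_0\oplus\mathbb R^{m-1})$ sends $\gamma^{(m-1)}$ to $-\gamma^{(m-1)}$. We show that it also fixes $\gamma^{(m-1)}$.

The class $ev_b(\gamma^{(m-1)})\in\pi_{m-1}(SO(p))$ clutches $(V_-\oplus\mathbb R^{m-1})|_{S^m\times b}$. As $p\ge m+1$, this group is $\pi_{m-1}(SO)=\widetilde{KO}(S^m)$, and by \eqref{eq:stab} the class is $[E_-]$. We claim that $[E_-]$ is the image of some $\rho\in\pi_{m-1}(SO(m-1))$. We can take $\rho=0$ if $m\equiv0\bmod4$, by Lemma~\ref{lem:trace} and the hypothesis; if $m\equiv6\bmod8$, since the group is $0$; and if $m=2$, since $E_-$ is a sum of $l/2$ copies of $L_-$, an even number, and the group is $\mathbb Z_2$. Let $m\equiv2\bmod8$, $m\ge10$. Since $\pi_{m-1}(S^m)=0$, the class lifts to $\vartheta\in\pi_{m-1}(SO(m))$.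 The Euler number of $\vartheta$ reduces mod $2$ to $w_m$, which vanishes for every bundle over $S^m$ with $m\ne1,2,4,8$ (Milnor). Subtracting a multiple of $\partial_m\iota$, which is stably trivial with Euler number $\pm2$, we obtain a lift with $\mathrm{ev}_*=0$, and it comes from $\pi_{m-1}(SO(m-1))$.

Let $\rho$ act on the summand $\mathbb R^{m-1}$. The class $[1_{V_0}\oplus\rho]$ is fixed by $a\oplus1$, because the two commute. The difference $\gamma^{(m-1)}-[1_{V_0}\oplus\rho]$ lies in $\ker ev_b=\operatorname{im}j$ and is fixed by Lemma~\ref{lem:j}(b). Hence $\gamma^{(m-1)}=-\gamma^{(m-1)}$.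
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:four}]
If $m\equiv0\bmod4$ and the trace is nonzero, apply Theorem~\ref{thm:stable}. Otherwise Lemmas~\ref{lem:top} and~\ref{lem:mirror} exclude an isomorphism already over $Y$.
\end{proof}

For $m=2$ the class $\gamma$ is an explicit rotation, and Lemma~\ref{lem:top} yields a sharper statement about it, independent of Clifford systems.

\begin{corollary}\label{cor:eight}
Let $k\ge5$ be odd, and let $\kappa^0$ be the loop $1\oplus e^{i\theta}$ of automorphisms of the bundle $\mathbb R\oplus w^{\perp_{\mathbb C}}$ over $S^{2k-1}\subset\mathbb C^k$, $w\in S^{2k-1}$. Then $\kappa^0=j(\beta)$ for some $\beta\in\pi_{2k}(SO(2k-1))$ with $4\beta\ne0$.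
\end{corollary}

\begin{proof}
Apply the construction to $m=2$ and $l=2(k+1)$, so that $l\equiv0\bmod4$, $l\ge12$, $p=2k$ and $q=p-1$. With $u=e_1\otimes u_0$, the vectors $P_1u,P_2u$ span $e_2\otimes\mathbb Cu_0$, so $v=e_2\otimes w$ with $w$ in the unit sphere of $u_0^{\perp_{\mathbb C}}\cong\mathbb C^k$, and $N=w^{\perp_{\mathbb C}}\subset\mathbb C^k$. By Example~\ref{ex:rotation}, $\gamma=\pm\kappa^0$. The class $ev_b(\gamma)\in\pi_1(SO(q))=\pi_1(SO)$ is $[E_-]=0$, so $\gamma=j(\beta')$ with $\beta'\in\pi_p(SO(p-1))$. Then $\gamma^{(1)}=j(\beta'\oplus1)$, so $\beta'$ maps to $\gamma_1$, and $4\beta'\neq0$ by Lemmas~\ref{lem:top} and~\ref{lem:homotopy}(d). Take $\beta=\pm\beta'$.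
\end{proof}

\section{The case $m=2$, $l\equiv2\bmod4$}\label{sec:two}

For even $m$, the case $l\not\equiv0\bmod4$ occurs only when $m=2$. Then $l-2\equiv0\bmod4$, and Lemma~\ref{lem:homotopy} does not apply over $S^2\times S^q$. We use instead a larger sphere $S^{2k-1}$, mapped to $V_2(\mathbb C^k)$ so that the first vector $u$ varies; adding the line $\mathbb Cv$ to $N$ then produces the bundle of Corollary~\ref{cor:eight}. A map of degree $2$ in $u$ is always available. This costs a factor $2$, which is the reason for proving $4\beta\neq0$.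

\begin{proposition}\label{prop:two}
If $m=2$ and $l=2k$ with $k\ge5$ odd, then $V_+\not\cong V_-$.
\end{proposition}

\begin{proof}
In the fibration $S^{2k-3}\to V_2(\mathbb C^k)\to S^{2k-1}$, $(u,v)\mapsto u$, the boundary map sends $2\iota$ to $0$, because $\pi_{2k-2}(S^{2k-3})=\mathbb Z_2$. So there is a smooth map $\psi=(u,v):B=S^{2k-1}\to V_2(\mathbb C^k)\cong M_+$ with $\deg u=2$. Pull $V_\pm$ back to $S^2\times B$, write $N$ for $\psi^*N$, and let $V_0=\mathbb R\oplus N$, of odd rank $2k-3$. Suppose $V_+\cong V_-$. By Example~\ref{ex:rotation} and Lemma~\ref{lem:clutch}(a), there is $a\in G(V_0)$ that conjugates the class of $1\oplus e^{i\theta}$ to its negative.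

Let $W=V_0\oplus\mathbb Cv=\mathbb R\oplus u^{\perp_{\mathbb C}}$, of rank $2k-1$, and consider three loops in $G(W)$, each equal to the identity on the summands not named:
\[
\kappa=e^{i\theta}\text{ on }N,\qquad \kappa_2=e^{i\theta}\text{ on }\mathbb Cv,\qquad\kappa_1=e^{i\theta}\text{ on }u^{\perp_{\mathbb C}}=N\oplus\mathbb Cv .
\]
Since $\kappa_1$ is the pointwise product of the others, $\kappa=\kappa_1-\kappa_2$ in $\pi_1(G(W))$. Conjugation by $a\oplus1$ sends $\kappa$ to $-\kappa$. It fixes $\kappa_2$, which commutes with $a\oplus1$. It fixes $\kappa_1$ by Lemma~\ref{lem:j}(a),(b), because $ev_b(\kappa_1)$ is $k-1$ times the generator of $\pi_1(SO(2k-1))=\mathbb Z_2$ and $k-1$ is even. Hence $2\kappa=0$. Also $2\kappa_2=0$: the frame $1,v,iv$ of the subbundle $\mathbb R\oplus\mathbb Cv$ defines a homomorphism $SO(3)\to G(W)$ through which $\kappa_2$ factors, and $\pi_1(SO(3))=\mathbb Z_2$. So $2\kappa_1=0$.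

On the other hand $\kappa_1=u^*\kappa^0$. By Corollary~\ref{cor:eight} and Lemma~\ref{lem:j}(c), $\kappa_1=j(2\beta)$, so $j(4\beta)=0$. Since $j$ is injective for $m=2$, this gives $4\beta=0$, a contradiction.
\end{proof}

\section{Proof of the classification}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By Proposition~\ref{prop:reduction} we must decide when $V_+\cong V_-$. Odd $m$ is Corollary~\ref{cor:odd}. Let $m$ be even; we use $\delta(m)\mid l$ and $l\ge m+2$.
\begin{itemize}
\item $m=2$: $l$ is even and $l\ge4$. For $l=4,8$ and $l=6$ the bundles are isomorphic by Proposition~\ref{prop:extend} and Corollary~\ref{cor:26}. For $l\ge10$ they are not, by Proposition~\ref{prop:four} if $l\equiv0\bmod4$ and by Proposition~\ref{prop:two} if $l\equiv2\bmod4$.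
\item $m=4$: $4\mid l$ and $l\ge8$. For $l=8$ they are isomorphic if the trace vanishes (Proposition~\ref{prop:extend}) and not even stably isomorphic otherwise (Theorem~\ref{thm:stable}). For $l\ge12$ use Proposition~\ref{prop:four}.
\item $m=6$: $8\mid l$. For $l=8$ use Proposition~\ref{prop:extend}, for $l\ge16$ Proposition~\ref{prop:four}.
\item $m\ge8$: $8\mid l$ and $l\ge10$, so $l\ge16$, and Proposition~\ref{prop:four} applies.
\end{itemize}
This is the list in the theorem.
\end{proof}

The exceptional isomorphisms for even $m$ sit exactly below the range of Lemma~\ref{lem:homotopy}: the relevant degree is $p=l-2\in\{2,6\}$ for $l=4,8$, and $p=2k=6$ for $(m,l)=(2,6)$.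

\begin{thebibliography}{9}

\bibitem{XYZ}
Lixin Xiao, Wenjiao Yan and Wenjin Zhang,
\emph{Principal Distribution Isomorphisms and Almost Hermitian geometry on Isoparametric Hypersurfaces},
arXiv:2602.08001 (2026).

\end{thebibliography}
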